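# The Bass stable rank of $\mathcal E'(\mathbb R)$ is two

## 1. A pair of polynomials that cannot be shortened

Take the two polynomials
$$f(z)=1+z,\qquad g(z)=z(z-1).$$
They have no common zero, and in fact
$$\tfrac12\,g-\tfrac12(z-2)f=\tfrac12\big(z^2-z-(z^2-z-2)\big)=1. \tag{1}$$
So $f$ and $g$ together generate the unit ideal. Can the job be done by one function instead of two, if we are allowed to correct $f$ by a multiple of $g$? That is, can we find $h$ such that $f+hg$ is invertible?

The answer depends on which functions we admit.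

In $\mathbb C[z]$ the invertible elements are the nonzero constants. If $f+hg=c$, put $z=0$ and $z=1$, where $g=0$. This gives $c=1$ and $c=2$. So the answer is no.

In the algebra of all entire functions the answer is yes. The function $E(z)=e^{z\log 2}$ has no zeros, $E(0)=1=f(0)$ and $E(1)=2=f(1)$. Hence $E-f$ vanishes at $0$ and $1$, so $h=(E-f)/g$ is entire and $f+hg=E$.

Let us name what we did. Throughout, $\mathcal A$ is a commutative unital complex algebra.

**Definition (unimodular, reducible).** A tuple $(a_1,\dots,a_n)\in\mathcal A^n$ is *unimodular* if there are $b_1,\dots,b_n\in\mathcal A$ with $a_1b_1+\cdots+a_nb_n=1$. The set of these tuples is $U_n(\mathcal A)$. A tuple $(a_1,\dots,a_n,b)\in U_{n+1}(\mathcal A)$ is *reducible* if there are $\alpha_1,\dots,\alpha_n\in\mathcal A$ with $(a_1+\alpha_1b,\dots,a_n+\alpha_nb)\in U_n(\mathcal A)$.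

**Definition (Bass stable rank).** $\mathrm{bsr}\,\mathcal A$ is the smallest $n\in\mathbb N=\{1,2,\dots\}$ such that every element of $U_{n+1}(\mathcal A)$ is reducible, and $\infty$ if there is no such $n$.

For example $\mathrm{bsr}\,\mathbb C=1$: if $(a,b)\ne(0,0)$, then $a+\alpha b\neq0$ with $\alpha=0$ when $a\ne0$, and with $\alpha=1$ when $a=0$. On the other hand, our example says $\mathrm{bsr}\,\mathbb C[z]\ge2$.

**Fact (monotonicity).** If every element of $U_{n+1}(\mathcal A)$ is reducible, then so is every element of $U_{n+2}(\mathcal A)$.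

*Proof.* Let $\sum_{i\le n+1}a_ix_i+by=1$. Then $(a_1,\dots,a_n,\ a_{n+1}x_{n+1}+by)\in U_{n+1}(\mathcal A)$, so there are $\alpha_i$ for which the elements $a_i+\alpha_i(a_{n+1}x_{n+1}+by)$, $i\le n$, form a unimodular $n$-tuple. Append $a_{n+1}$; the longer tuple is still unimodular. Now subtract $\alpha_ix_{n+1}a_{n+1}$ from the $i$-th entry. Adding to one entry a multiple of another does not change the ideal generated. So $(a_1+\alpha_1y\,b,\dots,a_n+\alpha_ny\,b,\ a_{n+1})$ is unimodular, and $(a_1,\dots,a_{n+1},b)$ is reducible. $\square$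

The algebra of this talk is $\mathcal E'(\mathbb R)$, the compactly supported distributions on $\mathbb R$ with addition, complex scalars, and convolution as the product. The unit is $\delta_0$. What is its Bass stable rank? The assertion $\mathrm{bsr}(\mathcal E'(\mathbb R))=2$ is stated as a conjecture in the paper by Amol Sasane, "Topological stable rank of $\mathcal{E}'(\mathbb{R})$", arXiv:1810.00241 (2018). We prove it.

## 2. Compactly supported distributions as entire functions

Convolution becomes pointwise multiplication under the Fourier–Laplace transform $\hat u(z)=\langle u_x,e^{-ixz}\rangle$. For instance $\hat\delta_0=1$, $\hat\delta_s=e^{-isz}$, and $\widehat{\delta'}=iz$. So the pair of Section 1 is the pair of distributions $\delta_0-i\delta'$ and $-\delta''+i\delta'$.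

The Paley–Wiener–Schwartz theorem (Hörmander, *The Analysis of Linear Partial Differential Operators I*, Thm 7.3.1) says that $u\mapsto\hat u$ is an algebra isomorphism of $\mathcal E'(\mathbb R)$ onto the algebra of entire functions with
$$|f(z)|\le C(1+|z|)^Ne^{A|\mathrm{Im}\,z|}\quad\text{for some }C,N,A .$$
The same holds for $\mathcal E'(\mathbb R^d)$ and entire functions on $\mathbb C^d$. It is convenient to put such growth conditions in a common form.

**Definition (weight, $A_p$).** A *weight* on $\mathbb C^d$ is a plurisubharmonic (subharmonic if $d=1$) function $p:\mathbb C^d\to[1,\infty)$ for which there is $K\ge1$ with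
$$1+|z|^2\le e^{Kp(z)},\qquad p(w)\le Kp(z)\ \text{ whenever }|w-z|\le d. \tag{2}$$
$A_p=A_p(\mathbb C^d)$ is the algebra of entire functions $f$ with $|f|\le e^{Cp}$ for some constant $C$.

Since $p\ge1$, a bound $C'e^{Cp}$ can be rewritten as $e^{C''p}$, and a lower bound $c\,e^{-Cp}$ with $c>0$ as $e^{-C''p}$. We do this without comment. By (2), $A_p$ contains the polynomials.

*Examples.* (i) On $\mathbb C$ let $p(z)=1+\log(1+|z|^2)$. If $|w-z|\le1$, then $|w|^2\le2|z|^2+2$, so $1+|w|^2\le3(1+|z|^2)$ and $p(w)\le p(z)+\log3\le3p(z)$. So $p$ is a weight. By Liouville's theorem $A_p=\mathbb C[z]$.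

(ii) On $\mathbb C^d$ let
$$p_0(z)=1+|\mathrm{Im}\,z|+\log(1+|z|^2).$$
It is plurisubharmonic. If $|w-z|\le d$, then $1+|w|^2\le1+2|z|^2+2d^2\le(1+2d^2)(1+|z|^2)$, so $p_0(w)\le p_0(z)+d+\log(1+2d^2)\le Kp_0(z)$ with $K=1+d+\log(1+2d^2)$. So $p_0$ is a weight, and the theorem above says precisely that
$$\mathcal E'(\mathbb R^d)\cong A_{p_0}(\mathbb C^d),\qquad \delta_0\mapsto1 .$$

These are the results to be proved.

**Theorem 1.** $\mathrm{bsr}(\mathcal E'(\mathbb R))=2$.

**Theorem 2.** $\mathrm{bsr}(A_p(\mathbb C))=2$ for every weight $p$ on $\mathbb C$.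

**Theorem 3.** $\mathrm{bsr}(A_p(\mathbb C^d))\le d+1$ for every weight $p$ on $\mathbb C^d$. In particular
$$\max(2,\lfloor d/2\rfloor+1)\le\mathrm{bsr}(\mathcal E'(\mathbb R^d))\le d+1 .$$

Two elementary facts about $A=A_p(\mathbb C^d)$ will be used all the time.

**(E1)** $A$ is closed under differentiation, with constants depending only on those of the function. Indeed, Cauchy's estimate on the unit disc in the $z_l$-direction gives $|\partial_lf(z)|\le\sup_{|w-z|\le1}|f(w)|\le e^{CKp(z)}$ if $|f|\le e^{Cp}$.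

**(E2)** If $(f_1,\dots,f_n)\in U_n(A)$, then $\sum|f_j|\ge e^{-Cp}$ for some $C$. Indeed $1\le\sum|f_j||b_j|\le e^{Cp}\sum|f_j|$.

We can already settle the example.

**Proposition 1.** Every unit of $A_{p_0}(\mathbb C)$ has the form $ce^{i\alpha z}$ with $c\ne0$, $\alpha\in\mathbb R$. The pair $(1+z,\ z(z-1))$ is unimodular and not reducible, so $\mathrm{bsr}(\mathcal E'(\mathbb R))\ge2$.

*Proof.* Let $E$ be a unit. It has no zeros, so $E=e^H$ with $H=\sum c_nz^n$ entire. Both $E$ and $E^{-1}$ lie in $A_{p_0}$, so $|\mathrm{Re}\,H|=|\log|E||\le C'p_0\le C(1+|z|)$. For $n\ge1$ and $r>0$, expanding $\mathrm{Re}\,H=\frac12(H+\overline H)$ on the circle of radius $r$ gives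
$$c_nr^n=\frac1\pi\int_0^{2\pi}\mathrm{Re}\,H(re^{it})\,e^{-int}\,dt,\qquad\text{so}\qquad |c_n|r^n\le2C(1+r).$$
Let $r\to\infty$: $c_n=0$ for $n\ge2$. So $E=ce^{bz}$. On the real axis $|E(x)|=|c|e^{x\,\mathrm{Re}\,b}$ has at most polynomial growth in both directions, which forces $\mathrm{Re}\,b=0$, i.e. $b=i\alpha$.

The pair is unimodular by (1). If $1+z+hz(z-1)=ce^{i\alpha z}$ with $h\in A_{p_0}$, then $z=0$ gives $c=1$ and $z=1$ gives $2=e^{i\alpha}$, impossible since $|e^{i\alpha}|=1$. $\square$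

So one function is not enough. The rest of Theorem 1 is the claim that every unimodular *triple* $(f_1,f_2,g)$ can be reduced to a pair.

## 3. Triples, read off at the zeros of one function

**A triple of quadratics.** Take
$$f_1=z(z-1),\qquad f_2=z(z+1),\qquad g=z^2-1 .$$
Any two of them share a zero ($0$ for $f_1,f_2$; $1$ for $f_1,g$; $-1$ for $f_2,g$), but the three have none in common. Keep $F=f_1$ and look for $a$ such that $G=f_2+ag$ has no zero in common with $F$. Only the zeros $0,1$ of $F$ matter: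
$$f_2(0)=0,\quad g(0)=-1;\qquad f_2(1)=2,\quad g(1)=0 .$$
At $0$ we need help from $g$, so ask for $a(0)=1$. At $1$ we need none, so ask for $a(1)=0$. With $a=1-z$,
$$G=z^2+z+(1-z)(z^2-1)=-z^3+2z^2+2z-1,\qquad G(0)=-1,\quad G(1)=2 .$$
Next interpolate the inverse values: $b=-1+\frac32z$ has $b(0)=-1=1/G(0)$ and $b(1)=\frac12=1/G(1)$. Then $1-bG=\frac32z^4-4z^3-z^2+\frac72z$ vanishes at $0$ and $1$, and division by $F$ gives
$$c=\frac{1-bG}{F}=\tfrac12(3z^2-5z-7),\qquad cF+bG=1 .$$
So $(f_1,f_2+ag)$ is unimodular and the triple is reduced, with $\alpha_1=0$ and $\alpha_2=a$.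

We used two abilities: to prescribe values at the zeros of $F$ (once for $a$, once for $b$), and to divide by $F$ a function vanishing at the zeros of $F$.

**Infinitely many zeros: the sine.** Let $F=\sin\pi z$ in $A_{p_0}$. Can we still prescribe zeros and ones at the integers? Yes. Given $a_k\in\{0,1\}$ put
$$h(z)=\sum_{k\in\mathbb Z}a_k\,s(z-k)^2,\qquad s(w)=\frac{\sin\pi w}{\pi w}=\frac1{2\pi}\int_{-\pi}^{\pi}e^{itw}\,dt .$$
The integral gives $|s(w)|\le e^{\pi|\mathrm{Im}\,w|}$, and $|\sin\pi w|\le e^{\pi|\mathrm{Im}\,w|}$ gives $|s(w)|\le e^{\pi|\mathrm{Im}\,w|}/|w|$. Together, $|s(w)|^2\le 2e^{2\pi|\mathrm{Im}\,w|}/(1+|w|^2)$. As $\sum_k(1+(\mathrm{Re}\,z-k)^2)^{-1}$ is bounded uniformly in $z$, the series converges locally uniformly and $h\in A_{p_0}$. Clearly $h(k)=a_k$.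

**Where this stops.** For a general $f_1$ this approach fails at its first step: a sequence of zeros and ones need not be the restriction of an element of $A$. Let $\tau=\sum_{n\ge1}10^{-n!}$, which is irrational, and
$$f_1(z)=\sin(\pi z)\,\sin(\pi\tau z)\in A_{p_0}.$$
With $q_n=10^{n!}$ there are integers $l_n\ge1$ with $|\tau-l_n/q_n|\le2\cdot10^{-(n+1)!}=2q_n^{-(n+1)}$, hence, as $\tau>\frac1{10}$,
$$|q_n\tau-l_n|\le2q_n^{-n},\qquad |q_n-l_n/\tau|\le20\,q_n^{-n}.$$
Both $q_n$ and $l_n/\tau$ are zeros of $f_1$, and no $l_m/\tau$ is an integer. Prescribe the value $1$ at every $q_n$ and $0$ at all other zeros. An $h\in A_{p_0}$ with these values would satisfy $1=|h(q_n)-h(l_n/\tau)|\le20q_n^{-n}\max|h'|$ over the segment between the two points. By (E1), $h'\in A_{p_0}$ grows at most polynomially on $\mathbb R$, so the right side tends to $0$: a contradiction. Zeros that nearly collide make interpolation impossible. And if $f_1=0$, there is no discrete zero set at all.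

**The way around.** Nothing obliges us to use the zeros of $f_1$ itself. For any $u,h\in A$ put
$$F=f_1+uf_2+hg .$$
Suppose we can find $a\in A$ such that $F$ and $G=f_2+ag$ form a unimodular pair. Then $(F-uG,G)$ is unimodular as well, and
$$F-uG=f_1+uf_2+hg-uf_2-uag=f_1+(h-ua)g,\qquad G=f_2+ag. \tag{3}$$
This is a reduction of $(f_1,f_2,g)$. So we may choose $u$ and $h$ to make the zeros of $F$ well behaved. The right meaning of that is the following.

**Definition (uniformly simple).** $F\in A_p(\mathbb C)$ is *uniformly simple* if $|F|+|F'|\ge e^{-Cp}$ on $\mathbb C$ for some $C$.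

*Examples.* $\sin\pi z$ is uniformly simple in $A_{p_0}$: $|\sin w|^2+|\cos w|^2=\cosh(2\,\mathrm{Im}\,w)\ge1$, so $|F|+|F'|\ge1$. A function with a double zero is not. The function $\sin(\pi z)\sin(\pi\tau z)$ above is not, and the double zero at $0$ is not the only reason: at $q_n$ its derivative has modulus $\pi|\sin\pi\tau q_n|\le2\pi^2q_n^{-n}$, eventually smaller than any fixed negative power of $1+q_n^2$.

The plan: affine polynomials $u,h$ chosen at random make $F$ uniformly simple (Section 4); around the zeros of such an $F$ there are disjoint discs outside which $F$ is not small (Section 5); hence interpolation and division work (Section 6).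

In Sections 4–6, $d=1$, $p$ is any weight on $\mathbb C$, and $A=A_p(\mathbb C)$.

## 4. Random affine corrections separate the zeros

**Lemma 1.** Let $f_1,f_2,f_3\in A$ with $|f_1|+|f_2|+|f_3|\ge e^{-C_0p}$ for some $C_0$. Then for Lebesgue-a.e. $\theta=(\lambda,\mu,\lambda',\mu')\in\mathbb C^4$ the function
$$F_\theta=f_1+(\lambda+\mu z)f_2+(\lambda'+\mu'z)f_3$$
is uniformly simple.

Why affine corrections and not constants? We test the condition on a net of spacing about $\varepsilon$ in each unit square, which has about $\varepsilon^{-2}$ points. With one constant $\lambda$, the requirement $|F(w)|\lesssim\varepsilon$ at one point $w$ confines $\lambda$ to a set of measure about $\varepsilon^2$, and summing over the net gives no decay. With $\lambda+\mu z$ we can move $F(w)$ and $F'(w)$ independently. Then the bad set at $w$ has measure about $\varepsilon^4$, and the sum is about $\varepsilon^2$.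

*Proof.* Fix $R\ge1$ and restrict $\theta$ to $\Delta=\{|\lambda|,|\mu|,|\lambda'|,|\mu'|\le R\}$. Since $R$ is arbitrary, it suffices to treat a.e. $\theta\in\Delta$.

**Step 1: uniform constants on unit squares.** This step freezes $p$ on each square. For $j\in\mathbb Z[i]$ let $Q_j$ be the closed unit square centered at $j$ and $P=p(j)$. Points of $Q_j$ are within $\sqrt2/2\le1$ of $j$, so by (2), $K^{-1}P\le p\le KP$ on $Q_j$. By (E1), $F_\theta,F_\theta',F_\theta''$ are bounded by $e^{Cp}$ with $C$ independent of $\theta\in\Delta$. Hence there is $C_2\ge1$, independent of $j$ and of $\theta\in\Delta$, such that on $Q_j$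
$$|F_\theta|,|F_\theta'|,|F_\theta''|\le e^{C_2P},\quad |\lambda+\mu z|+|\lambda'+\mu'z|\le e^{C_2P},\quad |f_1|+|f_2|+|f_3|\ge e^{-C_2P}.$$
Put
$$C_3=2C_2+3,\qquad\delta=e^{-C_3P},\qquad\varepsilon=e^{-BP}\ \text{ with } B\ge C_2+2 .$$
Let $E_j(B)$ be the set of $\theta\in\Delta$ such that $|F_\theta|+|F_\theta'|<\varepsilon$ at some point of $Q_j$. It is relatively open in $\Delta$, hence measurable.

**Step 2: reduction to a net.** This step replaces "some point of $Q_j$" by finitely many points. Divide $Q_j$ into $n^2$ equal squares, $n=\lceil\varepsilon^{-1}e^{C_2P}\rceil\le2\varepsilon^{-1}e^{C_2P}$, and let $S_j$ be the set of their centers. Then $\#S_j\le4\varepsilon^{-2}e^{2C_2P}$, and each point of $Q_j$ is within $\frac{\sqrt2}{2n}\le\varepsilon e^{-C_2P}$ of $S_j$. Since $|F_\theta'|,|F_\theta''|\le e^{C_2P}$ on the convex set $Q_j$, passing from a point of $Q_j$ to the nearest $w\in S_j$ changes $F_\theta$ and $F_\theta'$ by at most $\varepsilon$ each. So $\theta\in E_j(B)$ implies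
$$|F_\theta(w)|+|F_\theta'(w)|\le3\varepsilon\quad\text{for some }w\in S_j. \tag{4}$$

**Step 3: the bad parameters at one point.** This step bounds, for fixed $w\in S_j$, the measure of the set of $\theta\in\Delta$ satisfying (4) at $w$.

*Case A:* $|f_2(w)|<\delta$ and $|f_3(w)|<\delta$. Then $|f_1(w)|\ge e^{-C_2P}-2\delta$, so
$$|F_\theta(w)|\ge e^{-C_2P}-2\delta-\delta e^{C_2P}\ge e^{-C_2P}(1-3e^{-3})\ge\tfrac12e^{-C_2P}.$$
But $3\varepsilon\le3e^{-2}e^{-C_2P}<\frac12e^{-C_2P}$. So (4) holds for no $\theta\in\Delta$.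

*Case B:* $|f_2(w)|\ge\delta$. Fix $(\lambda',\mu')$. We have
$$F_\theta'(w)=f_1'+\mu f_2+(\lambda+\mu w)f_2'+\mu'f_3+(\lambda'+\mu'w)f_3'\quad\text{(all at }w),$$
so $(\lambda,\mu)\mapsto(F_\theta(w),F_\theta'(w))$ is affine with linear part
$$\begin{pmatrix}f_2&wf_2\\ f_2'&f_2+wf_2'\end{pmatrix}(w),\qquad\det=f_2(f_2+wf_2')-wf_2f_2'=f_2(w)^2 .$$
Its real Jacobian is $|f_2(w)|^4\ge\delta^4$. Hence the set of $(\lambda,\mu)$ with $|F_\theta(w)|,|F_\theta'(w)|\le3\varepsilon$ has measure at most $\delta^{-4}(9\pi\varepsilon^2)^2$. Integrating over $(\lambda',\mu')$ multiplies this by at most $(\pi R^2)^2$. If instead $|f_3(w)|\ge\delta$, exchange the roles of $(\lambda,\mu)$ and $(\lambda',\mu')$.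

**Step 4: summation.** This step bounds $E_j(B)$ itself. Summing over $S_j$, with a constant $c_R$ depending only on $R$,
$$|E_j(B)|\le c_R\,\varepsilon^{-2}e^{2C_2P}\,\varepsilon^4e^{4C_3P}=c_R\,e^{-(2B-2C_2-4C_3)p(j)}. \tag{5}$$

**Step 5: all but finitely many squares.** This step controls $F_\theta$ near infinity. Fix $B$ with $2B-2C_2-4C_3\ge2K$. By (2), $|E_j(B)|\le c_Re^{-2Kp(j)}\le c_R(1+|j|^2)^{-2}$, so $\sum_j|E_j(B)|<\infty$. By the Borel–Cantelli lemma a.e. $\theta\in\Delta$ lies in only finitely many $E_j(B)$. For such $\theta$, $|F_\theta|+|F_\theta'|\ge e^{-Bp(j)}\ge e^{-BKp}$ on all but finitely many $Q_j$.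

**Step 6: the remaining squares.** This step excludes multiple zeros. Fix $j$. If $F_\theta$ has a multiple zero in $Q_j$, then $\theta\in E_j(B)$ for every $B$, and by (5) $|E_j(B)|\to0$ as $B\to\infty$. So for a.e. $\theta\in\Delta$ the function $F_\theta$ has no multiple zero in $Q_j$, and for a.e. $\theta$ this holds for all $j$. For such $\theta$ the continuous function $|F_\theta|+|F_\theta'|$ has no zeros, so it has a positive lower bound on the finitely many squares left over from Step 5. Together with Step 5, $F_\theta$ is uniformly simple. $\square$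

## 5. Discs around uniformly simple zeros

A uniformly simple function is not identically zero, so its zero set $Z=\{z_k\}$ is discrete, and all zeros are simple.

**Lemma 2.** Let $F$ be uniformly simple with zero set $Z=\{z_k\}$. For every sufficiently large $M$ there is $M'$ such that, with $r_k=e^{-Mp(z_k)}<1$:

(a) the discs $D(z_k,r_k)$ are pairwise disjoint;

(b) $|F|\ge e^{-M'p}$ off $\bigcup_kD(z_k,r_k/2)$.

*Proof.* **Step 1: one quadratic estimate.** This step records that $F$ is nearly linear at small scales. Using (E1) and (2), choose $a\ge1$ with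
$$|F(z)|+|F'(z)|\ge2e^{-ap(z)},\qquad|F''(\zeta)|\le e^{ap(z)}\ \text{ for }|\zeta-z|\le1,$$
and write $m(z)=e^{-ap(z)}<1$. By Taylor's formula, for $|\zeta-z|\le1$,
$$|F(\zeta)-F(z)-F'(z)(\zeta-z)|\le\frac{|\zeta-z|^2}{2m(z)}. \tag{6}$$
Let $M\ge2a+1$. Then $r_k\le e^{-1}m(z_k)^2\le\frac12m(z_k)^2$.

**Step 2: part (a).** We show that a zero has no other zero close to it. At a zero, $|F'(z_k)|\ge m(z_k)$. By (6), for $|\zeta-z_k|\le m(z_k)^2$,
$$|F(\zeta)|\ge|\zeta-z_k|\Big(m(z_k)-\frac{|\zeta-z_k|}{2m(z_k)}\Big)\ge\tfrac12m(z_k)|\zeta-z_k| .$$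
So $z_k$ is the only zero in this disc. If $D(z_k,r_k)$ met $D(z_l,r_l)$ with $l\ne k$ and, say, $r_k\ge r_l$, then $|z_k-z_l|<2r_k\le m(z_k)^2$, a contradiction.

**Step 3: part (b).** We show that where $F$ is very small, there is a zero nearby. Let $T=MK+1$ and $M'=T+a+1$. Suppose $|F(z)|<e^{-M'p(z)}$. Put $m=m(z)$ and $t=e^{-Tp(z)}$. Since $T\ge M\ge2a$, $t\le m^2$. First, $|F(z)|<m$, so $|F'(z)|\ge m$. Second, $|F(z)|<tm\,e^{-p(z)}\le tm/2$. On the circle $|\zeta-z|=t$, (6) gives
$$|F(\zeta)-F'(z)(\zeta-z)|<\frac{tm}2+\frac{t^2}{2m}\le tm\le|F'(z)(\zeta-z)| .$$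
By Rouché's theorem $F$ has a zero $z_k$ in $D(z,t)$. Since $p(z_k)\le Kp(z)$, we have $r_k\ge e^{-MKp(z)}$, so $t=e^{-p(z)}e^{-MKp(z)}\le e^{-1}r_k\le r_k/2$. Hence $z\in D(z_k,r_k/2)$. $\square$

## 6. Interpolation and division

We use the $L^2$ theorem for $\bar\partial$ (Hörmander, *An Introduction to Complex Analysis in Several Variables*, Thm 4.4.2, for $\Omega=\mathbb C^d$): *if $\psi$ is plurisubharmonic on $\mathbb C^d$ and $\beta$ is a $\bar\partial$-closed $(0,1)$-form with $\int|\beta|^2e^{-\psi}<\infty$, there is $v\in L^2_{loc}$ with $\bar\partial v=\beta$ and*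
$$\int|v|^2e^{-\psi}(1+|z|^2)^{-2}\le\int|\beta|^2e^{-\psi}. \tag{7}$$
*If $\beta$ is smooth, so is $v$.* For $d=1$ every $(0,1)$-form is $\bar\partial$-closed.

**Lemma 3.** Let $F$ be uniformly simple with zeros $z_k$.

(a) If $|a_k|\le e^{Cp(z_k)}$ for all $k$ and some $C$, there is $h\in A$ with $h(z_k)=a_k$ for all $k$.

(b) If $h\in A$ vanishes at all $z_k$, then $h/F\in A$.

In other words, $h\mapsto(h(z_k))_k$ maps $A$ onto the algebra of sequences with $|a_k|\le e^{Cp(z_k)}$, with kernel $FA$. Modulo $F$, our algebra is an algebra of sequences.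

*Proof.* Take $M,M',r_k$ from Lemma 2.

**Step 1: a smooth interpolant.** For (a) we first solve the problem without holomorphy. Let $\chi\in C_c^\infty(D(0,1))$ with $\chi=1$ on $D(0,\frac12)$, and
$$\varphi(z)=\sum_ka_k\,\chi\Big(\frac{z-z_k}{r_k}\Big).$$
The terms have disjoint supports, one in each $D(z_k,r_k)$. The sum is locally finite, because $Z$ is discrete and $r_k<1$. On $D(z_k,r_k)$ we have $p(z_k)\le Kp(z)$, so
$$|\varphi(z)|\le\|\chi\|_\infty e^{CKp(z)},\qquad|\bar\partial\varphi(z)|\le\|\bar\partial\chi\|_\infty e^{(C+M)p(z_k)}\le\|\bar\partial\chi\|_\infty e^{(C+M)Kp(z)} .$$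
Thus $|\varphi|,|\bar\partial\varphi|\le e^{C_1p}$ for some $C_1$.

**Step 2: correction by a multiple of $F$.** We make $\varphi$ holomorphic without changing its values on $Z$. The support of $\bar\partial\varphi$ lies in the annuli $r_k/2\le|z-z_k|\le r_k$ and inside the discs $D(z_k,r_k)$. These points are outside all discs $D(z_l,r_l/2)$, so $|F|\ge e^{-M'p}$ there. Hence $\beta=\bar\partial\varphi/F$, extended by $0$, is smooth and $|\beta|\le e^{C_2p}$. With $\psi=(2C_2+2K)p$, (2) gives
$$\int|\beta|^2e^{-\psi}\le\int e^{-2Kp}\le\int(1+|z|^2)^{-2}<\infty .$$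
Let $v$ be a smooth solution of $\bar\partial v=\beta$ with (7), and put $h=\varphi-Fv$. Then $\bar\partial h=\bar\partial\varphi-F\beta=0$, so $h$ is entire, and $h(z_k)=\varphi(z_k)=a_k$.

**Step 3: growth of $h$.** We check $h\in A$. Since $|\varphi|\le e^{C_1p}$, $F\in A$, $(1+|z|^2)^2\le e^{2Kp}$ and $\int e^{-2Kp}<\infty$, there is $C_3$ with $\int|h|^2e^{-C_3p}<\infty$. By the mean value property and (2),
$$|h(z)|^2\le\frac1\pi\int_{D(z,1)}|h|^2\le\frac1\pi e^{C_3Kp(z)}\int|h|^2e^{-C_3p}.$$
So $h\in A$. This proves (a).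

**Step 4: division.** For (b), $h/F$ is entire because the zeros of $F$ are simple; it remains to bound it. Off $\bigcup D(z_k,r_k/2)$, $|h/F|\le|h|e^{M'p}\le e^{C'p}$ for some $C'$. The circle $\partial D(z_k,r_k/2)$ lies in this region because the discs $D(z_k,r_k)$ are disjoint. For $z\in D(z_k,r_k/2)$ the maximum principle bounds $|h/F|(z)$ by the maximum of $e^{C'p}$ on the circle, whose points are within $r_k<1$ of $z$. So $|h/F|(z)\le e^{C'Kp(z)}$. $\square$

## 7. Reducing a triple: proof of Theorem 1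

**Proposition 2.** $\mathrm{bsr}(A_p(\mathbb C))\le2$ for every weight $p$ on $\mathbb C$.

*Proof.* Let $(f_1,f_2,g)\in U_3(A)$.

**Step 1: a good $F$.** We replace $f_1$ by a function with separated zeros. By (E2), Lemma 1 applies with $f_3=g$. So there are affine polynomials $u,h\in A$ such that $F=f_1+uf_2+hg$ is uniformly simple. Let $\{z_k\}$ be its zeros.

**Step 2: a good $G$.** We choose $a$ so that $G=f_2+ag$ is not small at the $z_k$. Since $f_1=F-uf_2-hg$, the triple $(F,f_2,g)$ is also unimodular. By (E2) and $F(z_k)=0$,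
$$s_k:=|f_2(z_k)|+|g(z_k)|\ge e^{-Cp(z_k)} .$$
Put $a_k=0$ if $|f_2(z_k)|\ge s_k/3$ and $a_k=1$ otherwise. In the second case $|f_2(z_k)|<s_k/3$ and $|g(z_k)|>2s_k/3$. In both cases $|f_2(z_k)+a_kg(z_k)|\ge s_k/3$. By Lemma 3(a) there is $a\in A$ with $a(z_k)=a_k$. Then $G=f_2+ag\in A$ and $|G(z_k)|\ge\frac13e^{-Cp(z_k)}$.

**Step 3: $(F,G)$ is unimodular.** We invert $G$ modulo $F$. As $|1/G(z_k)|\le3e^{Cp(z_k)}$, Lemma 3(a) gives $b\in A$ with $b(z_k)=1/G(z_k)$. Now $1-bG$ vanishes at all $z_k$, so $c=(1-bG)/F\in A$ by Lemma 3(b). Thus $cF+bG=1$.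

**Step 4: back to the triple.** Since $c(F-uG)+(b+cu)G=1$, the pair $(F-uG,G)$ is unimodular. By (3) it is $(f_1+(h-ua)g,\ f_2+ag)$. So $(f_1,f_2,g)$ is reducible, with $\alpha_1=h-ua$ and $\alpha_2=a$. $\square$

Theorem 1 follows: $\mathcal E'(\mathbb R)\cong A_{p_0}(\mathbb C)$, the upper bound is Proposition 2 and the lower bound is Proposition 1. $\blacksquare$

## 8. A non-reducible pair for every weight on $\mathbb C$

*Proof of Theorem 2.* By Proposition 2 it remains to find a non-reducible element of $U_2(A)$, where $A=A_p(\mathbb C)$. If $A=\mathbb C[z]$, the pair of Section 1 does it. For general $p$ that pair will not do: in $A_p$ with $p=1+|z|$ (a weight, as $1+|z|^2\le e^{2p}$ and $p(w)\le2p(z)$ for $|w-z|\le 1$) the functions $E=e^{z\log2}$ and $h=(E-f)/g$ of Section 1 both lie in $A$, and $E$ is a unit, so the pair is reducible. So suppose $A\ne\mathbb C[z]$. Then $A$ contains a transcendental entire function $F_0$. The idea is to force a unit to have a derivative too large for a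 unit.

**Step 1: infinitely many separated zeros.** We need a uniformly simple function with an infinite zero set. Lemma 1 applies to $(F_0,1,0)$, so $F_0+\lambda+\mu z$ is uniformly simple for a.e. $(\lambda,\mu)$. By Fubini's theorem there is one $\mu$ such that this holds for a.e. $\lambda$. By Picard's theorem the transcendental function $F_0+\mu z$ takes every value, with at most one exception, infinitely often. So for some $\lambda$ the function $F=F_0+\mu z+\lambda$ is uniformly simple with infinitely many zeros $w_k$. Then $|w_k|\to\infty$, and $p(w_k)\to\infty$ by (2).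

**Step 2: the pair.** We prescribe large derivatives. Since $|F'(w_k)|\ge e^{-Cp(w_k)}$, the numbers $e^{p(w_k)}/F'(w_k)$ are at most $e^{(C+1)p(w_k)}$ in modulus, and Lemma 3(a) gives $q\in A$ with $q(w_k)=e^{p(w_k)}/F'(w_k)$. The pair $(1+qF,F^2)$ is unimodular because
$$(1+qF)(1-qF)+q^2F^2=1 .$$

**Step 3: it is not reducible.** Suppose $E=1+qF+hF^2$ is a unit for some $h\in A$. Write $E=e^H$ with $H$ entire. As $E,E^{-1}\in A$, $|\mathrm{Re}\,H|\le Cp$ for some $C$. The coefficient formula from the proof of Proposition 1, centered at $z$ with $n=1$ and $r=1$, gives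
$$H'(z)=\frac1\pi\int_0^{2\pi}\mathrm{Re}\,H(z+e^{it})\,e^{-it}\,dt,\qquad|H'(z)|\le2CKp(z).$$
On the other hand $E(w_k)=1$ and $E'(w_k)=q(w_k)F'(w_k)=e^{p(w_k)}$, all other terms of $E'$ containing a factor $F$. So $H'(w_k)=E'(w_k)/E(w_k)=e^{p(w_k)}$, and $e^{p(w_k)}\le2CKp(w_k)$ for all $k$. This contradicts $p(w_k)\to\infty$. $\blacksquare$

## 9. Several variables: $d$ functions with separated common zeros

In $\mathbb C^d$ one function no longer has discrete zeros, but $d$ functions may. We now prove the bound $\mathrm{bsr}\,A\le d+1$ for $A=A_p(\mathbb C^d)$. The new points are the Jacobian determinant, which cannot be moved as freely as a single derivative, and the final division, where we use the following theorem of Hörmander (*Generators for some rings of analytic functions*, Bull. AMS 73 (1967), 943–949, Theorem 1; its hypotheses on $p$ are implied by (2)): *elements $g_1,\dots,g_N$ of $A_p$ generate the unit ideal if and only if $\sum|g_j|\ge e^{-Cp}$ for some $C$.*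

Let $(f_1,\dots,f_{d+1},g)\in U_{d+2}(A)$. Write $|F|_1=\sum_i|F_i|$ and $|F|$ for the Euclidean norm, so $|F|\le|F|_1\le\sqrt d\,|F|$.

**A volume estimate.** For $T\ge1$ and $0<\eta\le1$ let
$$V_d(T,\eta)=\big|\{M\in\mathbb C^{d\times d}:|M_{ij}|\le T\ \text{for all }i,j,\ |\det M|\le\eta\}\big| .$$
Then
$$V_d(T,\eta)\le c_d\,T^{2d^2}\eta^{\kappa_d},\qquad\kappa_d=2^{1-d}. \tag{8}$$
*Proof by induction.* For $d=1$, $V_1\le\pi\eta^2\le\pi T^2\eta$. Let $d\ge2$ and let $M'$ be $M$ without its first row and column. Then $\det M=M_{11}\det M'+(\text{terms without }M_{11})$. Where $|\det M'|>\sqrt\eta$, the condition $|\det M|\le\eta$ confines $M_{11}$ to a disc of radius $\sqrt\eta$ determined by the other entries. This part has measure at most $\pi\eta(\pi T^2)^{d^2-1}\le cT^{2d^2}\eta^{\kappa_d}$. Where $|\det M'|\le\sqrt\eta$, the $2d-1$ entries outside $M'$ are free, and the measure is at most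
$$V_{d-1}(T,\sqrt\eta)(\pi T^2)^{2d-1}\le c\,T^{2(d-1)^2+4d-2}\,\eta^{\kappa_{d-1}/2}=c\,T^{2d^2}\eta^{\kappa_d}.\qquad\square$$

**Step 1: generic choice.** We choose $d$ corrected functions whose common zeros are uniformly nondegenerate. For affine polynomials $u_i=\lambda_i+\sum_l\mu_{il}z_l$ and $h_i=\lambda_i'+\sum_l\mu_{il}'z_l$ put
$$F_i=f_i+u_if_{d+1}+h_ig\quad(1\le i\le d),\qquad F=(F_1,\dots,F_d).$$
*Claim: for a.e. choice of parameters, $|F|_1+|\det DF|\ge e^{-Cp}$ on $\mathbb C^d$ for some $C$.* It suffices to treat parameters of modulus $\le R$, for each $R\ge1$.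

*Constants.* Let $Q_j$ be the closed unit cube centered at $j\in\mathbb Z[i]^d$, and $P=p(j)$. Its points are within $\sqrt{2d}/2\le d$ of $j$, so $K^{-1}P\le p\le KP$ on $Q_j$. By (E1) and (E2) there is $C_2\ge1$, independent of $j$ and the parameters, such that on $Q_j$ the following are at most $e^{C_2P}$: $|F|_1$, the entries of $DF$, the Lipschitz constants of $F$ (for $|\cdot|_1$) and of $\det DF$, and $\sum_i(|u_i|+|h_i|)$; and moreover $\sum_{i\le d+1}|f_i|+|g|\ge e^{-C_2P}$. Put $\delta=e^{-(2C_2+3)P}$ and $\varepsilon=e^{-BP}$ with $B\ge C_2+2$. Then $3\varepsilon\le3e^{-2}<1$.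

*Net.* Dividing $Q_j$ into $n^{2d}$ equal cubes with $n=\lceil\sqrt d\,\varepsilon^{-1}e^{C_2P}\rceil$ and taking centers gives $S_j$ with at most $c\,\varepsilon^{-2d}e^{2dC_2P}$ points, such that every point of $Q_j$ is within $\varepsilon e^{-C_2P}$ of $S_j$. If $|F|_1+|\det DF|<\varepsilon$ somewhere in $Q_j$, then at some $w\in S_j$
$$|F(w)|_1\le3\varepsilon\quad\text{and}\quad|\det DF(w)|\le3\varepsilon. \tag{9}$$

*Case A:* $|f_{d+1}(w)|<\delta$ and $|g(w)|<\delta$. Then $\sum_{i\le d}|f_i(w)|\ge e^{-C_2P}-2\delta$, and as in Lemma 1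
$$|F(w)|_1\ge e^{-C_2P}-2\delta-\delta e^{C_2P}\ge\tfrac12e^{-C_2P}>3\varepsilon .$$
So (9) is impossible.

*Case B:* $|f_{d+1}(w)|\ge\delta$ (if $|g(w)|\ge\delta$, exchange the primed and unprimed parameters). Fix all $\lambda',\mu'$. The affine map $(\lambda,\mu)\mapsto(F(w),DF(w))\in\mathbb C^d\times\mathbb C^{d\times d}$ splits over $i$. For each $i$ pass from $(\lambda_i,\mu_i)$ to $(u_i(w),\mu_i)$, a change of variables of determinant $1$. In these variables the linear part is
$$(u,\mu)\mapsto\big(u\,f_{d+1}(w),\ f_{d+1}(w)\,\mu+u\,\nabla f_{d+1}(w)\big),$$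
which is block triangular with determinant $f_{d+1}(w)^{d+1}$. Over all $i$, the real Jacobian is $|f_{d+1}(w)|^{2d(d+1)}\ge\delta^{2d(d+1)}$. Under (9), $F(w)$ lies in a product of $d$ discs of radius $3\varepsilon$, and $DF(w)$ in the set measured by $V_d(e^{C_2P},3\varepsilon)$. So the set of parameters satisfying (9) at $w$ has measure at most
$$c_R\,\delta^{-2d(d+1)}\,\varepsilon^{2d}\,V_d(e^{C_2P},3\varepsilon).$$

*Summation.* By (8), $V_d(e^{C_2P},3\varepsilon)\le c\,e^{2d^2C_2P}\varepsilon^{\kappa_d}$. Summing over $S_j$, the factors $\varepsilon^{-2d}$ and $\varepsilon^{2d}$ cancel, and the bad set for $Q_j$ has measure at most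
$$c\,e^{-(\kappa_dB-C_4)P},$$
with $c$ and $C_4$ independent of $B$ and $j$. For $\kappa_dB-C_4\ge K(d+1)$ this is at most $c(1+|j|^2)^{-(d+1)}$, which is summable over $\mathbb Z[i]^d$. By Borel–Cantelli, for a.e. choice of parameters $|F|_1+|\det DF|\ge e^{-BKp}$ on all but finitely many $Q_j$. Letting $B\to\infty$ for fixed $j$ shows that for a.e. choice there is no common zero of $F$ and $\det DF$ in $Q_j$. So for a.e. choice $|F|_1+|\det DF|$ has no zeros at all, and a positive lower bound on the finitely many remaining cubes. This proves the claim. Fix such an $F$.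

**Step 2: balls around the common zeros.** This is the analogue of Lemma 2. Let $Z=\{z_k\}$ be the set of common zeros of $F_1,\dots,F_d$. There $\det DF\neq0$, so these zeros are isolated and $Z$ is discrete. *Claim: for all sufficiently large $M$ there is $M'$ such that, with $r_k=e^{-Mp(z_k)}$, the balls $B(z_k,r_k)$ are disjoint and $|F|\ge e^{-M'p}$ off $\bigcup B(z_k,r_k/2)$.*

*Constants.* Choose $a_0$ with $|F|_1+|\det DF|\ge2e^{-a_0p}$. Where $|\det DF(z)|\ge e^{-a_0p(z)}$, the adjugate formula gives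
$$\|DF(z)^{-1}\|\le c_d\frac{\|DF(z)\|^{d-1}}{|\det DF(z)|}\le e^{ap(z)}$$
for a suitable $a\ge\max(1,a_0)$. Enlarging $a$, we also have, by Taylor's formula, (E1) and (2),
$$|F(\zeta)-F(z)-DF(z)(\zeta-z)|\le\tfrac12e^{ap(z)}|\zeta-z|^2\quad\text{for }|\zeta-z|\le1, \tag{10}$$
and $a\ge a_0+\frac12\log d$. Put $m(z)=e^{-ap(z)}$. If $|F(z)|<m(z)$, then $|F(z)|_1<\sqrt d\,e^{-ap(z)}\le e^{-a_0p(z)}$, so $|\det DF(z)|\ge e^{-a_0p(z)}$, and therefore
$$|DF(z)\xi|\ge m(z)|\xi|\quad\text{for all }\xi\in\mathbb C^d. \tag{11}$$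
Let $M\ge2a+1$, so $r_k\le\frac12m(z_k)^2$.

*Disjointness.* At $z_k$, (10) and (11) give $|F(\zeta)|\ge|\zeta-z_k|\big(m(z_k)-\frac{|\zeta-z_k|}{2m(z_k)}\big)\ge\frac12m(z_k)|\zeta-z_k|$ for $|\zeta-z_k|\le m(z_k)^2$, so there is no other common zero in this ball. If two of the balls met, say with $r_k\ge r_l$, then $|z_k-z_l|<2r_k\le m(z_k)^2$, a contradiction.

*Lower bound.* Let $T=MK+1$ and $M'=T+a+1$, and suppose $|F(z)|<e^{-M'p(z)}$. With $m=m(z)$ and $t=e^{-Tp(z)}\le m^2$, we have $|F(z)|<m$, so (11) holds at $z$, and $|F(z)|<tm/2$. In place of Rouché's theorem, consider for $|\xi|\le t$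
$$\Phi(\xi)=\xi-DF(z)^{-1}F(z+\xi)=-DF(z)^{-1}\big(F(z+\xi)-DF(z)\xi\big).$$
By (10), $|F(z+\xi)-DF(z)\xi|<\frac{tm}2+\frac{t^2}{2m}\le tm$, so $|\Phi(\xi)|<m^{-1}tm=t$. By Brouwer's theorem $\Phi$ has a fixed point $\xi$ in the closed ball of radius $t$, with $|\xi|=|\Phi(\xi)|<t$. Then $F(z+\xi)=0$, i.e. $z+\xi=z_k$ for some $k$. As $p(z_k)\le Kp(z)$, $t\le e^{-1}e^{-MKp(z)}\le r_k/2$. So $z\in B(z_k,r_k/2)$.

**Step 3: interpolation.** *Claim: if $|a_k|\le e^{Cp(z_k)}$ for all $k$, there is $h\in A$ with $h(z_k)=a_k$.* We cannot divide $\bar\partial\varphi$ by $F$, so a singular weight will force the correction to vanish on $Z$. Let $\chi\in C_c^\infty(B(0,1))$, $\chi=1$ on $B(0,\frac12)$, and $\varphi=\sum a_k\chi((z-z_k)/r_k)$. As in Lemma 3, $|\varphi|,|\bar\partial\varphi|\le e^{C_1p}$, and $|F|\ge e^{-M'p}$ on $\operatorname{supp}\bar\partial\varphi$. Put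
$$\psi=C_2p+2d\log|F|,\qquad|F|^2=\sum|F_i|^2 .$$
This is plurisubharmonic. On $\operatorname{supp}\bar\partial\varphi$ we have $|\bar\partial\varphi|^2e^{-\psi}\le e^{(2C_1+2dM'-C_2)p}$, and for $C_2\ge2C_1+2dM'+K(d+1)$ this is at most $(1+|z|^2)^{-(d+1)}$, which is integrable on $\mathbb C^d$. The form $\bar\partial\varphi$ is smooth and $\bar\partial$-closed, so there is a smooth $v$ with $\bar\partial v=\bar\partial\varphi$ and $\int|v|^2e^{-\psi}(1+|z|^2)^{-2}<\infty$.

Near $z_k$ we have $|F(z)|\le L|z-z_k|$ for some $L$, and $p\le Kp(z_k)$. So $e^{-\psi}=e^{-C_2p}|F|^{-2d}\ge c|z-z_k|^{-2d}$ with $c>0$. This is not integrable near $z_k$ in real dimension $2d$. As $v$ is continuous, the finite integral forces $v(z_k)=0$. Hence $h=\varphi-v$ is entire and $h(z_k)=a_k$. Finally $e^{\psi}=e^{C_2p}|F|^{2d}$ and $(1+|z|^2)^2$ are bounded by $e^{C'p}$ for some $C'$, so $\int|v|^2e^{-C'' p}<\infty$ for some $C''$. The bound on $\varphi$ and $\int e^{-K(d+1)p}<\infty$ then give $\int|h|^2e^{-C_3p}<\infty$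 for some $C_3$. The mean value property on $B(z,1)$ and (2) give $h\in A$.

**Step 4: conclusion.** We assemble a unimodular $(d+1)$-tuple. Since $f_i=F_i-u_if_{d+1}-h_ig$, the tuple $(F_1,\dots,F_d,f_{d+1},g)$ is unimodular, and (E2) gives $s_k:=|f_{d+1}(z_k)|+|g(z_k)|\ge e^{-Cp(z_k)}$. Put $a_k=0$ if $|f_{d+1}(z_k)|\ge s_k/3$ and $a_k=1$ otherwise, and take $a\in A$ with $a(z_k)=a_k$ from Step 3. As in Section 7, $G=f_{d+1}+ag$ satisfies $|G(z_k)|\ge\frac13e^{-Cp(z_k)}$.

Now $G$ is fixed. By (E1) and (2), $|\nabla G|\le e^{C'p(z_k)}$ on $B(z_k,1)$ for some $C'$. Apply Step 2 again with $M\ge C+C'+2$. On $B(z_k,r_k)$, $G$ differs from $G(z_k)$ by at most $r_ke^{C'p(z_k)}\le e^{-2}e^{-Cp(z_k)}\le\frac16e^{-Cp(z_k)}$. So $|G|\ge\frac16e^{-Cp(z_k)}\ge\frac16e^{-CKp}$ there. Off the balls $B(z_k,r_k/2)$ we have $|F|\ge e^{-M'p}$. Together $|F|_1+|G|\ge e^{-C''p}$ on $\mathbb C^d$ for some $C''$. By the theorem on generators quoted above, $(F_1,\dots,F_d,G)\in U_{d+1}(A)$. Subtract $u_iG$ from $F_i$: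
$$F_i-u_iG=f_i+(h_i-u_ia)g\quad(1\le i\le d),\qquad G=f_{d+1}+ag .$$
This tuple is unimodular, so $(f_1,\dots,f_{d+1},g)$ is reducible. Hence $\mathrm{bsr}\,A\le d+1$. $\blacksquare$

## 10. Lower bounds on $\mathbb R^d$: two points and a sphere

It remains to prove $\mathrm{bsr}(\mathcal E'(\mathbb R^d))\ge\max(2,\lfloor d/2\rfloor+1)$. We work in $A=A_{p_0}(\mathbb C^d)$.

**The bound $\mathrm{bsr}\ge2$.** The pair $(1+z_1,\ z_1(z_1-1))$ is unimodular by (1). Suppose $E=1+z_1+hz_1(z_1-1)$ is a unit of $A$. On the $z_1$-axis the weight $p_0$ restricts to the one-variable $p_0$. So $E(z_1,0,\dots,0)$ is a unit of $A_{p_0}(\mathbb C)$, and $h(z_1,0,\dots,0)\in A_{p_0}(\mathbb C)$. This contradicts Proposition 1.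

**The bound $\mathrm{bsr}\ge\lfloor d/2\rfloor+1$.** For $d=1$ there is nothing to prove. Let $d\ge2$ and $m=\lfloor d/2\rfloor\ge1$. Name $2m$ of the coordinates of $\mathbb C^d$ as $x_1,y_1,\dots,x_m,y_m$, and put
$$f_j=x_j+iy_j\quad(1\le j\le m),\qquad g=1-\sum_{j}(x_j^2+y_j^2).$$
Since $\sum_j(x_j-iy_j)f_j+g=1$, $(f_1,\dots,f_m,g)\in U_{m+1}(A)$. Suppose it is reducible: $\Phi=(f_j+\alpha_jg)_{j\le m}$ is unimodular for some $\alpha_j\in A$. A unimodular tuple has no common zero. Restrict $\Phi$ to points with $x_j,y_j$ real and the other coordinates $0$. This is a continuous map from $\mathbb R^{2m}$ to $\mathbb C^m\setminus\{0\}$. On the unit sphere $g=0$, so there $\Phi=(x_j+iy_j)_j$, which under $\mathbb R^{2m}\cong\mathbb C^m$ is the identity. So $\Phi/|\Phi|$ restricted to the closed unit ball is a retraction of the ball onto its boundary sphere, which is impossible.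

So not every element of $U_{m+1}(A)$ is reducible. By monotonicity (Section 1), no $n\le m$ can have the property that all elements of $U_{n+1}(A)$ are reducible. Hence $\mathrm{bsr}\,A\ge m+1$. Together with Section 9 this proves Theorem 3. For $d=2$, for example, it says $2\le\mathrm{bsr}(\mathcal E'(\mathbb R^2))\le3$; for $d\ge2$ only these two-sided bounds are claimed. $\blacksquare$
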